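\title{Generalized optimal degenerations of log Fano pairs depend on the weight function}

\begin{abstract}
Every smooth, strictly increasing, log-convex function $g:\mathbb R\to\mathbb R_{>0}$ attaches to a log Fano pair $(X,\Delta)$ a $g$-optimal degeneration $(Y,\Delta_Y,\xi_0)$: one minimizes a functional $\mathbf H^g$ on valuations and then passes to a weighted K-polystable limit. We show that the pair $(Y,\Delta_Y)$ depends on $g$, already in dimension two and for $g=e^x$, $\bar g=e^x+\frac12e^{2x}$. The examples are surface pairs with a $\mathbb G_m$-action on which $\mathbf H^g$ can be computed explicitly. We also show that two real-analytic functions $g,\bar g$ give the same optimal degenerations for all log Fano pairs if and only if $\bar g(x)=\kappa g(\lambda x)+c_0$.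
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{The $g$-optimal degeneration}

We work over $\mathbb C$. A \emph{log Fano pair} $(X,\Delta)$ consists of a normal projective variety $X$ and a $\mathbb Q$-divisor $\Delta\ge0$ such that $(X,\Delta)$ is klt and $-(K_X+\Delta)$ is ample. Fix $\ell\in\mathbb Z_{>0}$ with $-\ell(K_X+\Delta)$ Cartier, let $m$ run over the multiples of $\ell$, and put
$$R=\bigoplus_{m\ge 0}R_m,\qquad R_m=H^0\big(X,-m(K_X+\Delta)\big).$$
A valuation $v$ over $X$ with finite log discrepancy $A_{X,\Delta}(v)$ filters $R_m$ by $\mathcal F_v^\lambda R_m=\{s:v(s)\ge\lambda\}$. Choose a basis $(s_j)$ of $R_m$ \emph{adapted} to $v$, meaning that each $\mathcal F^\lambda_vR_m$ is spanned by some of the $s_j$. The numbers $v(s_j)$ are the jumping numbers of the filtration, and the \emph{Duistermaat--Heckman measure} $\mathrm{DH}_v$ is the weak limit, as $m\to\infty$, of the probability measures $\frac1{\dim R_m}\sum_j\delta_{v(s_j)/m}$. It records how strongly anticanonical sections vanish along $v$.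

Call $g:\mathbb R\to\mathbb R_{>0}$ \emph{admissible} if it is smooth and strictly increasing and $\log\circ g$ is convex. We always write $h=g'$ and $\bar h=\bar g'$. The function $(\log g)'$ is nondecreasing and vanishes on no half-line, so it is positive and $h>0$; then $gg''\ge(g')^2$ gives $h'>0$. Thus $g$ is strictly convex. Define
$$\mathbf H^g(v)=\log\int_{\mathbb R}g\big(A_{X,\Delta}(v)-t\big)\,d\mathrm{DH}_v(t).$$
For $g=e^x$ this is the $\mathbf H$-invariant of Tian--Zhang--Zhang--Zhu. Since $g$ is increasing, $\mathbf H^g(v)$ is small when sections vanish along $v$ to high order compared with $A_{X,\Delta}(v)$, that is, when $v$ destabilizes the pair. We take the following known results as given; the terms are recalled in Section~\ref{sec:background}.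

\begin{theorem}[known results]\label{thm:known}
Let $(X,\Delta)$ be a log Fano pair and $g$ an admissible function.
\begin{enumerate}
\item[(i)] $\mathbf H^g$ has a unique minimizer $v_0$. It is quasi-monomial and $\operatorname{gr}_{v_0}R$ is finitely generated.
\item[(ii)] The central fiber $(\mathcal X_0,\Delta_{\mathcal X_0},\xi_0)$ of the induced multistep special degeneration, $\mathcal X_0=\operatorname{Proj}\operatorname{gr}_{v_0}R$, is a $g'$-weighted K-semistable log Fano triple.
\item[(iii)] This triple has a unique $g'$-weighted K-polystable special degeneration $(Y,\Delta_Y,\xi_0)$, which admits a $g'$-soliton.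
\end{enumerate}
\end{theorem}

The triple $(Y,\Delta_Y,\xi_0)$ is the \emph{$g$-optimal degeneration} of $(X,\Delta)$. The vector $\xi_0$ may change with $g$; the following question, taken from \cite{Wang}, asks whether the underlying pair is intrinsic.

\medskip
\noindent\textbf{Question.} \emph{Let $(Y,\Delta_Y,\xi_0)$ and $(\bar Y,\Delta_{\bar Y},\bar\xi_0)$ be the $g$-optimal and $\bar g$-optimal degenerations of a log Fano pair $(X,\Delta)$, for admissible $g$ and $\bar g$. Is $(Y,\Delta_Y)\cong(\bar Y,\Delta_{\bar Y})$?}

\subsection{Why one would guess yes}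

Let $S(v)=\int t\,d\mathrm{DH}_v(t)$. Both $A_{X,\Delta}$ and $\mathrm{DH}$ scale with $v$, so the derivative of $a\mapsto\mathbf H^g(av)$ at $a=0$ is $\frac{h(0)}{g(0)}\big(A_{X,\Delta}(v)-S(v)\big)$: to first order at the trivial valuation, $g$ contributes only a positive factor. If $A_{X,\Delta}(v)\ge S(v)$ for all $v$, Jensen's inequality gives $\exp\mathbf H^g(v)\ge g(A_{X,\Delta}(v)-S(v))\ge g(0)$, so $v_0$ is trivial for every $g$. Then the torus is trivial, the weight in Theorem~\ref{thm:known}(iii) is the constant $h(0)$, and $(Y,\Delta_Y)$ does not depend on $g$. Curves show the same independence in unstable cases.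

\begin{example}[curves]\label{ex:curve}
Let $X=\mathbb P^1$, $\Delta=\sum_qc_q[q]$, and $2\rho=2-\deg\Delta>0$. Every valuation is $a\operatorname{ord}_q$ with $a\ge0$, its log discrepancy is $a(1-c_q)$, and the jumping numbers of $\operatorname{ord}_q$ on $R_m=H^0(\mathcal O(2\rho m))$ are $0,1,\dots,2\rho m$. Hence
$$\exp\mathbf H^g(a\operatorname{ord}_q)=\frac1{2\rho}\int_{-\rho}^{\rho}g\big(a(1-c_q-\rho-\tau)\big)\,d\tau .$$
This is convex in $a$ with derivative $h(0)(1-c_q-\rho)$ at $a=0$. So $v_0$ is trivial if and only if $\rho\le1-c_q$ for all $q$. Otherwise exactly one point has $\rho>1-c_q$, because two such points would give $\deg\Delta>2-2\rho=\deg\Delta$. Then $v_0=a\operatorname{ord}_q$ with $a>0$, and the degeneration moves all other points of $\Delta$ to one point: $(\mathcal X_0,\Delta_{\mathcal X_0})=(\mathbb P^1,c_q[0]+(\deg\Delta-c_q)[\infty])$. The function $g$ affects only the number $a$.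
\end{example}

\subsection{Results}

The answer to the Question is nevertheless no. For admissible $g$ put
$$r_g=\frac{h(0)\,h''(0)}{h'(0)^2}.$$

\begin{theorem}\label{thm:main}
Let $g,\bar g$ be admissible with $r_g<r_{\bar g}$, and let $r_*\in\mathbb Q$ with $r_g<r_*<r_{\bar g}$. Let $X$ be the toric surface whose fan in $\mathbb Z^2$ has rays $(\pm1,\pm1)$, so that $X=(\mathbb P^1\times\mathbb P^1)/\mu_2$. Let $y$ be the character $(0,1)$ and $C=\overline{\{y=1\}}$. For rational $\sigma>0$ put
$$\Delta=cC+a_+\big(D_{(1,1)}+D_{(1,-1)}\big)+a_-\big(D_{(-1,1)}+D_{(-1,-1)}\big),$$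
$$c=\tfrac23+\tfrac25r_*\sigma^2,\qquad a_\pm=\tfrac16\mp\tfrac\sigma2-\tfrac15r_*\sigma^2 .$$
For all sufficiently small rational $\sigma>0$, $(X,\Delta)$ is a log Fano pair, its $\bar g$-optimal degeneration is $(X,\Delta)$ itself, and its $g$-optimal degeneration is not isomorphic to $(X,\Delta)$.
\end{theorem}

\begin{example}
The function $g=e^x$ has $r_g=1$. The function $\bar g=e^x+\frac12e^{2x}$ is admissible, since $\bar g\bar g''-(\bar g')^2=\frac12e^{3x}>0$, and $\bar h=e^x+e^{2x}$ gives $r_{\bar g}=\frac{2\cdot5}{3^2}=\frac{10}9$. Theorem~\ref{thm:main} applies with $r_*=\frac{19}{18}$.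
\end{example}

The number $r_g$ does not change when $g$ is replaced by $\kappa g(\lambda x)+c_0$. The second theorem, which is not needed for the negative answer, explains why: these substitutions do not affect optimal degenerations, and near $0$ they are the only ones with this property.

\begin{theorem}\label{thm:complement}
Let $g,\bar g$ be admissible.
\begin{enumerate}
\item[(a)] If $\bar g(x)=\kappa g(\lambda x)+c_0$ with constants $\kappa,\lambda>0$ and $c_0\in\mathbb R$, then $(Y,\Delta_Y)\cong(\bar Y,\Delta_{\bar Y})$ for every log Fano pair.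
\item[(b)] If $(Y,\Delta_Y)\cong(\bar Y,\Delta_{\bar Y})$ for all two-dimensional log Fano pairs, then $g'(x)=\kappa\,\bar g'(\lambda x)$ on a neighborhood of $0$ for some $\kappa,\lambda>0$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:analytic}
For real-analytic admissible $g,\bar g$, the $g$- and $\bar g$-optimal degenerations agree for all log Fano pairs if and only if $\bar g(x)=\kappa g(\lambda x)+c_0$ with $\kappa,\lambda>0$ and $c_0\in\mathbb R$.
\end{corollary}

For functions that are not analytic we prove only (a) and the local statement (b).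

\subsection{The mechanism}

In Example~\ref{ex:curve} stability is decided at the trivial valuation, where only the value $h(0)$ is visible. To see more of $h$, the decision must be made at a nontrivial valuation. We therefore put Example~\ref{ex:curve} in a family. On the surfaces of Section~\ref{sec:family} a torus $T=\mathbb G_m$ acts, and the space of sections in $R_m$ of weight $z=mu$ looks like $H^0(\mathbb P^1,\mathcal O(2m\rho(u)))$ for a concave function $\rho$ on an interval $\Pi$; the boundary contains a curve $cC$ lying over the point $1\in\mathbb P^1$. First minimize $\mathbf H^g$ among the valuations given by $T$-weights; this produces a number $\xi_g$. Then ask whether adding a small multiple of $\operatorname{ord}_C$ decreases $\mathbf H^g$ further. The condition $\rho\le 1-c$ of Example~\ref{ex:curve} becomes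
$$\mathbb E_g[\rho]\le1-c,$$
where $\mathbb E_g$ is the average over $\Pi$ for the density $\rho(u)h(\xi_gu)$ (Section~\ref{sec:minimizer}), and this average can depend on $g$. If $\mathbb E_g[\rho]>1-c$ and $\rho$ is not affine, the optimal degeneration is a different pair (Section~\ref{sec:above}). If $\mathbb E_g[\rho]<1-c$ and $\xi_g\ne0$, it is $(X,\Delta)$ itself (Section~\ref{sec:below}). It remains to choose $1-c$ between $\mathbb E_{\bar g}[\rho]$ and $\mathbb E_g[\rho]$. Section~\ref{sec:square} does this for the simplest $\rho$, and Section~\ref{sec:complement} varies $\rho$ to recover the germ of $g'$ up to scaling.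

\section{Valuations, degenerations and weighted stability}\label{sec:background}

In this section $(Z,\Delta_Z)$ is a log Fano pair with anticanonical ring $R(Z)$.

\subsection{Log discrepancies}\label{ss:val}

A valuation is a map $v:\mathbb C(Z)^\times\to\mathbb R$, zero on $\mathbb C^\times$, with $v(ff')=v(f)+v(f')$ and $v(f+f')\ge\min(v(f),v(f'))$; the trivial valuation is allowed. For a Cartier divisor $B$, $v(B)$ is the value of $v$ on a local equation at the center of $v$; this extends linearly to $\mathbb Q$-Cartier divisors. For a section $s$ of a line bundle, $v(s)$ is the value on its zero divisor.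

Let $Z'$ be a smooth model of $\mathbb C(Z)$, let $E=\sum E_i$ be a simple normal crossing (snc) divisor on $Z'$, and let $y_1,\dots,y_k$ be local equations of $E_1,\dots,E_k$ at the generic point of a component of $E_1\cap\dots\cap E_k$. For weights $\alpha_i\ge0$, the valuation $v(\sum c_\beta y^\beta)=\min\{\langle\alpha,\beta\rangle:c_\beta\neq0\}$ is \emph{monomial for $E$}; valuations of this form are \emph{quasi-monomial}. If $\pi:Z'\to Z$ is a morphism and $\pi^*(K_Z+\Delta_Z)=K_{Z'}+\Delta'$ with $\Delta'$ supported in $E$, then $A_{Z,\Delta_Z}(\operatorname{ord}_{E_i})=1-\operatorname{coeff}_{E_i}\Delta'$ and $A_{Z,\Delta_Z}(v)=\sum\alpha_iA_{Z,\Delta_Z}(\operatorname{ord}_{E_i})$. When $\pi$ is proper, the pair is klt if and only if all coefficients of $\Delta'$ are less than $1$.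

It is convenient to compute with a rational top form $\Omega\ne0$. Put $A^\Omega(\operatorname{ord}_{E_i})=1+\operatorname{ord}_{E_i}(\Omega)$ and $A^\Omega(v)=\sum\alpha_iA^\Omega(\operatorname{ord}_{E_i})$ for $v$ monomial for an snc divisor containing the support of $\operatorname{div}\Omega$. As for the log discrepancy, the result does not depend on the model. With $K_Z=\operatorname{div}\Omega$ we have $K_{Z'}=\operatorname{div}_{Z'}\Omega$, hence
\begin{equation}\label{eq:AOmega}
A_{Z,\Delta_Z}(v)=A^\Omega(v)-v(K_Z+\Delta_Z).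
\end{equation}
A section $s\in R_m(Z)$ is $F\,\Omega^{-m}$ for a rational function $F$, with zero divisor $\operatorname{div}F-m(K_Z+\Delta_Z)$. So $v(s)=v(F)-m\,v(K_Z+\Delta_Z)$, and \eqref{eq:AOmega} gives
\begin{equation}\label{eq:basic}
A_{Z,\Delta_Z}(v)-\frac{v(s)}m=A^\Omega(v)-\frac{v(F)}m .
\end{equation}
The left side is the argument of $g$ in $\mathbf H^g$; the right side is what we can compute.

\subsection{Torus actions}\label{ss:torus}

Let a torus $\mathbb T$ with character lattice $M\cong\mathbb Z^k$ act faithfully on $(Z,\Delta_Z)$, and let $N_{\mathbb R}=\operatorname{Hom}(M,\mathbb R)$. A faithful torus action is free on a dense open set. So general orbits have dimension $k$, and $\mathbb C(Z)=\mathbb K(x_1,\dots,x_k)$, where $\mathbb K=\mathbb C(Z)^{\mathbb T}$ and the $x_i$ are eigenfunctions whose weights form a basis of $M$. A vector $\xi\in N_{\mathbb R}$ defines the valuation $\mathrm{wt}_\xi(\sum f_\alpha x^\alpha)=\min\{\langle\alpha,\xi\rangle:f_\alpha\ne0\}$, $f_\alpha\in\mathbb K$, and $(Z,\Delta_Z,\xi)$ is a \emph{log Fano triple}.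

The torus acts on top forms and preserves $\Delta_Z$, so it acts on $R_m(Z)$; this is the \emph{canonical linearization}. The \emph{normalized moment coordinate} of an eigensection $s\in R_m(Z)$ is $\theta_\xi(s)=A_{Z,\Delta_Z}(\mathrm{wt}_\xi)-\mathrm{wt}_\xi(s)/m$. If $s$ has canonical weight $\alpha(s)$, then
\begin{equation}\label{eq:theta}
\theta_\xi(s)=-\langle\alpha(s),\xi\rangle/m .
\end{equation}
Indeed, take the invariant form $\Omega=\frac{dx_1}{x_1}\wedge\dots\wedge\frac{dx_k}{x_k}\wedge\omega_B$, where $B$ is a smooth model of $\mathbb K$ and $\omega_B$ a nowhere vanishing top form on $B$. On the product of $B$ with a smooth complete toric variety, $\mathrm{wt}_\xi$ is monomial for the toric boundary, along which $\Omega$ has simple poles; so $A^\Omega(\mathrm{wt}_\xi)=0$. If $s=F\Omega^{-m}$, then $F$ has weight $\alpha(s)$, and \eqref{eq:basic} gives \eqref{eq:theta}.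

\subsection{Degenerations given by valuations}\label{ss:gr}

Let $v$ be a quasi-monomial valuation on $Z$ with value group $\Gamma\subset\mathbb R$, and suppose that $\operatorname{gr}_vR=\bigoplus_{m,\lambda}\mathcal F^\lambda_vR_m/\mathcal F_v^{>\lambda}R_m$ is finitely generated, where $R=R(Z)$. Put $Z_v=\operatorname{Proj}\operatorname{gr}_vR$. A prime divisor $B\subset Z$ with homogeneous ideal $I\subset R$ degenerates to the divisorial part of the subscheme of $Z_v$ defined by the \emph{initial ideal} $\operatorname{in}_v(I)$, the span of the classes of elements of $I$; extending linearly, $\Delta_Z$ degenerates to a $\mathbb Q$-divisor $\Delta_v$. The grading by $\Gamma$ gives an action of $\mathbb T=\operatorname{Hom}(\Gamma,\mathbb G_m)$ on $(Z_v,\Delta_v)$, and the inclusion $\Gamma\subset\mathbb R$ is a vector $\xi_0\in N_{\mathbb R}$. For $v=v_0$ this is the triple in Theorem~\ref{thm:known}(ii); there $\mathrm{wt}_{\xi_0}$ has the same log discrepancy and the same Duistermaat--Heckman measure as $v_0$.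

If $v=\mathrm{wt}_\xi$ for a torus acting on $(Z,\Delta_Z)$, then $v$ is constant on each weight space of $R_m$, so sending an eigensection to its class is a ring isomorphism $R\cong\operatorname{gr}_vR$. It maps the ideals of invariant divisors to their initial ideals. Hence $(Z_v,\Delta_v)\cong(Z,\Delta_Z)$.

\subsection{Test configurations}\label{ss:tc}

A \emph{test configuration} of $(Z,\Delta_Z)$ is a flat projective $\mathbb G_m$-equivariant morphism $\pi:\mathcal X\to\mathbb A^1=\operatorname{Spec}\mathbb C[t]$ with a $\pi$-ample $\mathbb Q$-line bundle $\mathcal L$ and an equivariant identification of $(\mathcal X,\mathcal L)$ over $t\neq0$ with $(Z,-(K_Z+\Delta_Z))\times\mathbb G_m$. Let $\Delta_{\mathcal X}$ be the closure of $\Delta_Z\times\mathbb G_m$. We only meet the case where the fiber $Y=\pi^{-1}(0)$ is integral and normal. Then $\mathcal X$ is normal, and regular at the codimension one points of $Y$, so $\Delta_Y=\Delta_{\mathcal X}|_Y$ makes sense. The test configuration is \emph{special} if $(Y,\Delta_Y)$ is a log Fano pair, and \emph{$\mathbb T$-equivariant}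 if the action of $\mathbb T$ on $Z\times\mathbb G_m$ extends to $\mathcal X$. A \emph{special degeneration} of a triple $(Z,\Delta_Z,\xi)$ is the central fiber $(Y,\Delta_Y,\xi)$ of a $\mathbb T$-equivariant special test configuration. We use three facts.

\begin{enumerate}
\item[(T1)] $\mathcal L\sim_{\mathbb Q}-(K_{\mathcal X/\mathbb A^1}+\Delta_{\mathcal X})$, since the two differ by a multiple of the principal prime divisor $Y=\operatorname{div}t$. Adjunction identifies the restriction to $Y$ with $-(K_Y+\Delta_Y)$, equivariantly for the canonical linearizations.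
\item[(T2)] Let $\mathcal X$ be special and $-m(K_{\mathcal X/\mathbb A^1}+\Delta_{\mathcal X})$ Cartier. On every fiber the higher cohomology of $-m(K+\Delta)$ vanishes by Kawamata--Viehweg vanishing, because the fiber is klt and $-m(K+\Delta)-(K+\Delta)$ is ample. So the sections on $\mathcal X$ form a free $\mathbb C[t]$-module whose fibers are $R_m(Z)$ for $t\ne0$ and $R_m(Y)$ for $t=0$.
\item[(T3)] Let $v$ be $\mathbb Z$-valued with $\operatorname{gr}_vR$ finitely generated and $Z_v$ normal. The Rees algebra $\bigoplus_{m,\lambda\in\mathbb Z}t^{-\lambda}\mathcal F_v^\lambda R_m$ is flat over $\mathbb C[t]$, generated by $t$ and lifts of generators of $\operatorname{gr}_vR$, and its quotient by $t$ is $\operatorname{gr}_vR$. Its $\operatorname{Proj}$ is a test configuration with central fiber $(Z_v,\Delta_v)$: the closure of $B\times\mathbb G_m$ has ideal $\bigoplus t^{-\lambda}(\mathcal F^\lambda_v\cap I)$, which reduces to $\operatorname{in}_v(I)$ modulo $t$.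
\end{enumerate}

\subsection{Weighted stability}\label{ss:stab}

Let $h>0$ be smooth. Weighted K-semistability and K-polystability of $(Z,\Delta_Z,\xi)$ are meant in the sense of Han--Li and Blum--Liu--Xu--Zhuang, with $h$ evaluated on the normalized moment coordinate. Let $\mathcal X$ be a $\mathbb T$-equivariant special test configuration with central fiber $Y$. Take an eigenbasis of $R_m(Y)$ for the canonical action of $\mathbb T\times\mathbb G_m$, with moment coordinates $\theta_j$ for $\xi$ and $\mathbb G_m$-weights $\gamma_j$. Up to a positive constant and a universal sign, the $h$-weighted Futaki invariant is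
\begin{equation}\label{eq:fut}
\mathrm{Fut}_h(\mathcal X)=\pm\lim_{m\to\infty}\frac1{\dim R_m}\sum_jh(\theta_j)\frac{\gamma_j}m .
\end{equation}
It depends only on $(Y,\Delta_Y)$ with its $\mathbb T\times\mathbb G_m$-action. The triple is \emph{$h$-weighted K-semistable} if $\mathrm{Fut}_h\ge0$ for all such $\mathcal X$, and \emph{K-polystable} if moreover equality holds only for product test configurations, those of the form $Z\times\mathbb A^1$ with $\mathbb G_m$ acting on $Z$ through automorphisms of the pair commuting with $\mathbb T$. Inverting such a $\mathbb G_m$-action changes the sign of \eqref{eq:fut}. Therefore: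
\begin{enumerate}
\item[(F)] If $(Y,\Delta_Y,\xi)$ is $h$-weighted K-semistable, the limit in \eqref{eq:fut} vanishes for every $\mathbb G_m$-action on $(Y,\Delta_Y)$ that commutes with $\mathbb T$.
\end{enumerate}

\section{Surface pairs with a $\mathbb G_m$-action}\label{sec:family}

We want pairs on which sections and invariant valuations are as explicit as on a toric variety, but whose boundary breaks the two-dimensional torus down to a one-dimensional one. Let $\mathbb G_m^2$ have coordinates $x,y$.

\medskip
\noindent\textbf{Data.} An interval $\Pi=[u_-,u_+]$ with $u_\pm\in\mathbb Q$ and $u_-<0<u_+$; a concave function $\rho(u)=\min_j(b_j+s_ju)$ on $\Pi$, written without redundant terms, with $s_j\in\mathbb Z$, $b_j\in\mathbb Q$, $\rho\ge0$ on $\Pi$ and $\rho>0$ in the interior; and a number $c\in(0,1)\cap\mathbb Q$.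
\medskip

Let $Q=\{(u,\tau):u\in\Pi,\ |\tau|\le\rho(u)\}$; it contains $0$ in its interior. Write $Q=\{\langle\nu_F,\cdot\rangle\ge-b_F\}$, where $F$ runs over the edges and $\nu_F=(\nu_F',\mu_F)$ is the primitive inner normal. Either $\nu_F=(\pm1,0)$ and $b_F=|u_\mp|$ (such an edge occurs when $\rho(u_\mp)>0$), or $\nu_F=(s_j,\pm1)$ and $b_F=b_j\ge\rho(0)>0$; these normals are primitive because $s_j\in\mathbb Z$. We assume
\begin{equation}\label{eq:eff}
b_F+\tfrac c2|\mu_F|\le1\qquad\text{for all }F.
\end{equation}
Let $X$ be the toric surface of the normal fan of $Q$, with boundary curves $D_F$; recall $\operatorname{ord}_{D_F}(x^zy^k)=\langle\nu_F,(z,k)\rangle$. The $\mathbb Q$-Cartier divisor $L=\sum b_FD_F$ is ample, and $H^0(mL)$ is spanned by the $x^zy^k$ with $(z,k)\in mQ$. Put $C=\overline{\{y=1\}}$ and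
$$\Delta=cC+\sum_Fa_FD_F,\qquad a_F=1-b_F-\tfrac c2|\mu_F|\in[0,1);$$
condition \eqref{eq:eff} says exactly that $\Delta$ is effective. The torus $T=\mathbb G_m$ that scales $x$ (with weight $1$) and fixes $y$ acts on $(X,\Delta)$.

The coefficients $a_F$ are chosen so that $-(K_X+\Delta)\sim_{\mathbb Q}L$. Let $\omega=\frac{dx}x\wedge\frac{dy}y$, so $K_X=\operatorname{div}\omega=-\sum D_F$, and let $\phi=(y-1)^2/y$. Along $D_F$ the function $y-1$ has order $\min(0,\mu_F)$ and $y$ has order $\mu_F$, so $\phi$ has order $2\min(0,\mu_F)-\mu_F=-|\mu_F|$. Thus $\operatorname{div}\phi=2C-\sum|\mu_F|D_F$ and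
\begin{equation}\label{eq:antican}
-(K_X+\Delta)=\sum_F\big(b_F+\tfrac c2|\mu_F|\big)D_F-cC=L-\tfrac c2\operatorname{div}\phi .
\end{equation}

Fix a smooth projective toric refinement $\pi:X'\to X$ whose fan contains the rays $(\pm1,0)$, with toric boundary $\partial X'$. No cone of the fan crosses the horizontal axis, so $y:X'\to\mathbb P^1$ is a morphism, and $y^{-1}(\mathbb G_m)=\mathbb P^1\times\mathbb G_m$ with coordinates $(x,y)$. For $q\in\mathbb G_m$ let $C_q=y^{-1}(q)$; then $C_1$ is the strict transform of $C$, and $\partial X'+C_1+C_q$ has snc support.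

\begin{lemma}\label{lem:klt}
$(X,\Delta)$ is a log Fano pair.
\end{lemma}

\begin{proof}
By \eqref{eq:antican}, $-(K_X+\Delta)$ is ample, and $\pi^*(K_X+\Delta)=K_{X'}+\Delta'$ with $\Delta'$ supported in $\partial X'+C_1$. The coefficient of $C_1$ is $c<1$. Let $v$ be the valuation of the boundary curve with ray $\nu=(\nu',\mu)$. Then $A^\omega(v)=0$ and $v(\phi)=-|\mu|$. Also $v(L)=-\min_Q\langle\nu,\cdot\rangle$, because on the chart of a vertex $p$ of $Q$ at which the minimum is attained, a multiple $mL$ has the character $-mp$ as local equation. By \eqref{eq:AOmega} and \eqref{eq:antican},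
$$A_{X,\Delta}(v)=A^\omega(v)+v(L)-\tfrac c2v(\phi)=-\min_Q\langle\nu,\cdot\rangle+\tfrac c2|\mu|,$$
which is positive since $0$ is an interior point of $Q$. So all coefficients of $\Delta'$ are less than $1$.
\end{proof}

Choose $\ell$ with $\ell L$ Cartier and $\ell b_F,\ \ell c/2\in\mathbb Z$. We identify sections with rational functions by means of $\omega$. By \eqref{eq:antican}, $R_m=\phi^{mc/2}H^0(mL)$, and grouping monomials by their $x$-exponent gives the weight decomposition for $T$:
\begin{equation}\label{eq:Rm}
R_m=\bigoplus_{z\in m\Pi\cap\mathbb Z}R_{m,z},\qquad R_{m,z}=\phi^{mc/2}\,x^z\,y^{-D}\,\mathbb C[y]_{\le2D},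
\end{equation}
where $D=D_{m,z}=m\rho(z/m)=\min_j(mb_j+s_jz)\in\mathbb Z$. Since $\omega$ and $\phi$ are $T$-invariant, $z$ is the canonical weight.

\section{The minimizer of $\mathbf H^g$}\label{sec:minimizer}

An automorphism of $(X,\Delta)$ preserves $A_{X,\Delta}$ and $\mathrm{DH}$, hence $\mathbf H^g$. Since the minimizer $v_0$ is unique, it is $T$-invariant. So it suffices to know $\mathbf H^g$ on $T$-invariant valuations, and these are easy to list. For $q\in\mathbb P^1$, $a\ge0$ and $\xi\in\mathbb R$ define
$$v_{q,a,\xi}\Big(\sum_zf_z(y)x^z\Big)=\min_z\big(a\operatorname{ord}_q(f_z)-\xi z\big),\qquad f_z\in\mathbb C(y).$$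
For $a=0$ the point $q$ is irrelevant and we write $v_\xi$; this is $\mathrm{wt}_{-\xi}$ for $T$. Also $v_{1,1,0}=\operatorname{ord}_C$.

\begin{lemma}\label{lem:classify}
The $T$-invariant valuations on $X$ are the $v_{q,a,\xi}$. Each is monomial for $\partial X'$ if $q\in\{0,\infty\}$ and for $\partial X'+C_q$ if $q\in\mathbb G_m$, and for $v=v_{q,a,\xi}$
$$A^\omega(v)=\begin{cases}0&q\in\{0,\infty\},\\ a&q\in\mathbb G_m,\end{cases}\qquad v(\phi)=\begin{cases}-a&q\in\{0,\infty\},\\ 2a&q=1,\\ 0&\text{otherwise.}\end{cases}$$
\end{lemma}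

\begin{proof}
Let $v$ be $T$-invariant and $f=\sum f_zx^z$ a finite sum. The translates of $f$ are $\sum\lambda^zf_zx^z$ with $\lambda\in\mathbb C^\times$, and by the Vandermonde determinant each $f_zx^z$ is a linear combination of them. So $v(f_zx^z)\ge v(f)$, and $v(f)=\min_zv(f_zx^z)$. The restriction of $v$ to $\mathbb C(y)$ is $a\operatorname{ord}_q$ for some $a\ge0$ and $q\in\mathbb P^1$. With $\xi=-v(x)$ we get $v=v_{q,a,\xi}$ on $\mathbb C(y)[x^{\pm1}]$, hence on its fraction field $\mathbb C(X)$.

Conversely, for $q=0$ or $\infty$, $v_{q,a,\xi}$ is the toric valuation of the vector $(-\xi,a)$ or $(-\xi,-a)$; it is monomial for $\partial X'$, along which $\omega$ has simple poles. For $q\in\mathbb G_m$ it is monomial in the coordinates $y-q$ and $x^{\pm1}$ with weights $a$ and $|\xi|$, so $A^\omega=a\cdot1+|\xi|\cdot0$. The values $v(\phi)$ are $a\operatorname{ord}_q\big((y-1)^2/y\big)$.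
\end{proof}

Define continuous functions on $\Pi$ by
$$\beta_0=\beta_\infty=\tfrac c2,\qquad\beta_1=1-c-\rho,\qquad\beta_q=1-\rho\quad(q\ne0,1,\infty).$$
Formally, $\beta_q(u)$ is the quantity $1-c_q-\rho$ of Example~\ref{ex:curve} for the boundary $c[1]+c'([0]+[\infty])$ with $c'=1-\frac c2-\rho(u)$, for which the anticanonical degree is $2\rho(u)$.

\begin{lemma}\label{lem:DH}
Let $v=v_{q,a,\xi}$ and let $(s_j)$ be a basis of $R_m$ adapted to $v$ and consisting of $T$-eigensections of weights $z_j$. As $m\to\infty$, the joint distribution of $z_j/m$ and $A_{X,\Delta}(v)-v(s_j)/m$ converges to that of $u$ and $\xi u+a(\beta_q(u)-\tau)$ with $(u,\tau)$ uniform on $Q$. In particular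
$$\exp\mathbf H^g(v_{q,a,\xi})=\Phi_q(a,\xi):=\frac1{|Q|}\int_Qg\big(\xi u+a(\beta_q(u)-\tau)\big)\,du\,d\tau,$$
and $\Phi_q$ is smooth and convex on $[0,\infty)\times\mathbb R$.
\end{lemma}

\begin{proof}
Since $v(\sum f_zx^z)=\min_zv(f_zx^z)$, the filtration $\mathcal F_v$ is the direct sum of its restrictions to the $R_{m,z}$. For $s=\phi^{mc/2}x^zf(y)\in R_{m,z}$, formula \eqref{eq:basic} gives
$$A_{X,\Delta}(v)-\frac{v(s)}m=\xi\frac zm+\Big(A^\omega(v)-\frac c2v(\phi)\Big)-a\frac{\operatorname{ord}_qf}m .$$
By Lemma~\ref{lem:classify} the bracket is $\frac c2a$, $(1-c)a$, $a$ for $q\in\{0,\infty\}$, $q=1$, and other $q$. On $y^{-D}\mathbb C[y]_{\le2D}$ the jumps of $\operatorname{ord}_q$ are $-D,\dots,D$ if $q\in\{0,\infty\}$ and $0,\dots,2D$ if $q\in\mathbb G_m$, each occurring once. Put $u=z/m$, and $\tau=\operatorname{ord}_qf/m$ in the first case, $\tau=(\operatorname{ord}_qf-D)/m$ in the second. Since $D/m=\rho(u)$, the right side equals $\xi u+a(\beta_q(u)-\tau)$ in all cases, and $(u,\tau)$ runs once through $Q\cap\frac1m\mathbb Z^2$. Averages of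 a continuous function over these points converge to its average over $Q$. Finally, $\Phi_q$ is an average of compositions of the convex function $g$ with linear functions of $(a,\xi)$.
\end{proof}

On the line $a=0$ all $\Phi_q$ restrict to $\Phi(\xi)=\frac2{|Q|}\int_\Pi g(\xi u)\rho(u)\,du$. This function is strictly convex because $g''>0$. It tends to $+\infty$ as $\xi\to\pm\infty$: $g$ is positive, $g(x)\to\infty$ as $x\to+\infty$, and $\Pi$ contains points of both signs in its interior. Let $\xi_g$ be the minimizer of $\Phi$, the unique solution of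
\begin{equation}\label{eq:xig}
\int_\Pi u\,h(\xi_gu)\,\rho(u)\,du=0 .
\end{equation}
Let $\mathbb E_g$ be the expectation on $\Pi$ for the probability density proportional to $\rho(u)h(\xi_gu)$; thus \eqref{eq:xig} reads $\mathbb E_g[u]=0$. Since $\int_{-\rho}^{\rho}\tau\,d\tau=0$,
\begin{equation}\label{eq:da}
\partial_a\Phi_q(0,\xi_g)=\frac1{|Q|}\int_Qh(\xi_gu)(\beta_q-\tau)\,du\,d\tau=c_g\,\mathbb E_g[\beta_q],
\end{equation}
where $c_g=\frac2{|Q|}\int_\Pi h(\xi_gu)\rho\,du>0$.

\begin{proposition}\label{prop:min}
Let $v_0$ be the minimizer of $\mathbf H^g$ on $(X,\Delta)$.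
\begin{enumerate}
\item[(I)] If $\mathbb E_g[\rho]\le1-c$, then $v_0=v_{\xi_g}$.
\item[(II)] If $\mathbb E_g[\rho]>1-c$, then $v_0=v_{1,a,\xi}$ for some $a>0$ and $\xi\in\mathbb R$.
\end{enumerate}
\end{proposition}

\begin{proof}
We know that $v_0=v_{q_0,a_0,\xi}$ for some $q_0,a_0,\xi$. Suppose $\mathbb E_g[\beta_q]\ge0$ for a given $q$. A convex function lies above its tangent plane, and $\partial_\xi\Phi_q(0,\xi_g)=0$, so \eqref{eq:da} gives
\begin{equation}\label{eq:tangent}
\Phi_q(a,\xi')\ge\Phi(\xi_g)+a\,c_g\,\mathbb E_g[\beta_q]\ge\Phi(\xi_g)\qquad\text{for all }a\ge0,\ \xi'\in\mathbb R.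
\end{equation}

(I) Here $\mathbb E_g[\beta_1]\ge0$, and the other $\beta_q$ are $\frac c2$ or $\beta_1+c$. So \eqref{eq:tangent} holds for all $q$, whence $\mathbf H^g(v_0)\ge\mathbf H^g(v_{\xi_g})$, and $v_0=v_{\xi_g}$ by uniqueness.

(II) Here $\partial_a\Phi_1(0,\xi_g)<0$, so $\exp\mathbf H^g(v_0)<\Phi(\xi_g)=\min\Phi$, and $a_0>0$. For $q\in\{0,\infty\}$, \eqref{eq:tangent} holds since $\beta_q=\frac c2>0$; so $q_0\ne0,\infty$. For $q\in\mathbb G_m\setminus\{1\}$ we have $\beta_q=\beta_1+c$, so $\Phi_q(a_0,\xi)>\Phi_1(a_0,\xi)$ because $g$ is strictly increasing. Hence $q_0=1$.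
\end{proof}

\begin{remark}\label{rem:independent}
The threshold ignores $g$ in two situations. If $\rho(u)=b+su$ is affine, then $\mathbb E_g[\rho]=b+s\,\mathbb E_g[u]=\rho(0)$. If $\int_\Pi u\rho\,du=0$, for instance if $\Pi$ and $\rho$ are symmetric about $0$, then $\xi_g=0$ and the density is proportional to $\rho$. A counterexample needs a bent and unbalanced $\rho$.
\end{remark}

\section{Above the threshold}\label{sec:above}

Assume $\mathbb E_g[\rho]>1-c$. We do not know the parameters $(a,\xi)$ of $v_0$, nor the polystable degeneration $Y$. Neither is needed. The first degeneration is a toric pair independent of $(a,\xi)$. When $\rho$ is not affine, $(X,\Delta)$ has no two-dimensional torus of automorphisms, so the first degeneration is a different pair, and a further degeneration cannot return to $(X,\Delta)$.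

\begin{lemma}\label{lem:toric}
For $v=v_{1,a,\xi}$ with $a>0$, the ring $\operatorname{gr}_vR$ is a finitely generated normal domain. The pair $(Z,\Delta_Z)=(X_v,\Delta_v)$ does not depend on $(a,\xi)$ and carries a faithful action of a torus of rank $2$. If $\mathbb E_g[\rho]>1-c$, then $(Z,\Delta_Z)=(\mathcal X_0,\Delta_{\mathcal X_0})$, and it is the central fiber of a special test configuration of $(X,\Delta)$.
\end{lemma}

\begin{proof}
Let $s_{m,z,j}=\phi^{mc/2}x^zy^{-D_{m,z}}(y-1)^j$ for $0\le j\le2D_{m,z}$, and let $\chi_{m,z,j}$ be its class in $\operatorname{gr}_vR$. On $R_{m,z}$ the filtration $\mathcal F_v$ is the $\operatorname{ord}_1$-filtration, rescaled by $a>0$ and shifted, with one-dimensional graded pieces. As $\mathcal F_v$ is the direct sum of these filtrations, the $\chi_{m,z,j}$ form a basis of $\operatorname{gr}_vR$. Let $\delta=D_{m+m',z+z'}-D_{m,z}-D_{m',z'}$. Concavity of $\rho$ gives $\delta\ge0$, so $j+j'\le2D_{m+m',z+z'}$, and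
$$s_{m,z,j}\,s_{m',z',j'}=y^\delta\,s_{m+m',z+z',j+j'}.$$
Since $y^\delta-1$ vanishes at $y=1$ and $a>0$, the factor $y^\delta$ does not change the class: $\chi_{m,z,j}\chi_{m',z',j'}=\chi_{m+m',z+z',j+j'}$. Thus $\operatorname{gr}_vR$ is the semigroup algebra of the points of $\ell\mathbb Z\times\mathbb Z^2$ in the cone over the rational polygon
$$P=\{(u,j):u\in\Pi,\ 0\le j\le2\rho(u)\}.$$
It is finitely generated by Gordan's lemma, normal because the semigroup is saturated, and independent of $(a,\xi)$. The grading by $(z,j)$ gives an action of $\mathbb G_m^2$ on $Z$. It is faithful: for large $m$ the polygon $mP$ contains lattice points $(z,j)$, $(z+1,j)$, $(z,j+1)$, whose ratios are rational functions of weights $(1,0)$ and $(0,1)$.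

Each component of $\Delta$ is $T$-invariant, so its ideal is $I=\bigoplus I_{m,z}$ with $I_{m,z}\subset R_{m,z}$. The class of $s=\sum_zs_z\in I_m$ is the sum of the classes of those $s_z$ with $v(s_z)=v(s)$. So $\operatorname{in}_v(I)$ is spanned by the $\chi_{m,z,j}$ such that some element of $I_{m,z}$ has order $j$ in the $\operatorname{ord}_1$-filtration of $R_{m,z}$. This description does not involve $(a,\xi)$, and the ideal is homogeneous for $(m,z,j)$. Hence $\Delta_Z$ is independent of $(a,\xi)$ and invariant under $\mathbb G_m^2$.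

If $\mathbb E_g[\rho]>1-c$, Proposition~\ref{prop:min}(II) gives $(Z,\Delta_Z)=(\mathcal X_0,\Delta_{\mathcal X_0})$, which is log Fano by Theorem~\ref{thm:known}(ii). Applying (T3) to the $\mathbb Z$-valued valuation $v_{1,1,0}=\operatorname{ord}_C$ gives a test configuration with this central fiber, and it is therefore special.
\end{proof}

\begin{lemma}\label{lem:notorus}
If $\rho$ is not affine, every torus in $\operatorname{Aut}(X,\Delta)$ has rank at most $1$.
\end{lemma}

\begin{proof}
The group $\operatorname{Aut}(X,\Delta)$ preserves the ample class $-(K_X+\Delta)$, so it is a linear algebraic group and its maximal tori are conjugate. If some torus had rank at least $2$, a maximal torus containing $T$ would too, and we could choose a torus $\tilde T\supset T$ of rank $2$. It commutes with $T$, so it acts on $\mathbb C(X)^T=\mathbb C(y)$, that is, on $\mathbb P^1$. This action is nontrivial: otherwise the orbits of $\tilde T$ would lie in the fibers of $y$, whereas a general orbit is two-dimensional (Section~\ref{ss:torus}). We find three fixed points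 on $\mathbb P^1$, using that a torus is a divisible group and hence acts trivially on every finite set.

Since $c>0$, the curve $C$ is a component of $\Delta$, so $\tilde T$ preserves $C$ and fixes the point $1$, as $\operatorname{ord}_C|_{\mathbb C(y)}=\operatorname{ord}_1$. For $q\in\mathbb P^1$ let $n(q)$ be the number of prime divisors $B\subset X$ such that $\operatorname{ord}_B|_{\mathbb C(y)}$ is a positive multiple of $\operatorname{ord}_q$; the function $n$ is $\tilde T$-invariant. If $y$ is nonconstant on $B$, the restriction is trivial. The remaining prime divisors are the curves $\overline{\{y=q\}}$ for $q\in\mathbb G_m$ and the $D_F$ with $\mu_F\neq0$, which lie over $0$ if $\mu_F>0$ and over $\infty$ if $\mu_F<0$. So $n(q)=1$ for $q\in\mathbb G_m$, while $n(0)=n(\infty)$ is the number of linear pieces of $\rho$, which is at least $2$. Hence $\tilde T$ preserves the finite set $\{0,\infty\}$ and fixes both points. An automorphism of $\mathbb P^1$ with three fixed points is trivial, a contradiction.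
\end{proof}

\begin{remark}
The hypothesis on $\rho$ is needed. Take $\rho\equiv1-\frac c2$ and $|u_\pm|\le1$. Then $X=\mathbb P^1\times\mathbb P^1$, $a_F=0$ for $\nu_F=(0,\pm1)$, and $\mathbb E_g[\rho]>1-c$. The $\mathbb G_m$ that scales $y-1$ preserves $\Delta$ and commutes with $T$, and $\operatorname{ord}_C$ is its weight valuation. So $(X,\Delta)$ is toric for another torus, and $(Z,\Delta_Z)\cong(X,\Delta)$ by Section~\ref{ss:gr}.
\end{remark}

\begin{proposition}\label{prop:above}
If $\rho$ is not affine and $\mathbb E_g[\rho]>1-c$, then the $g$-optimal degeneration $(Y,\Delta_Y)$ is not isomorphic to $(X,\Delta)$.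
\end{proposition}

\begin{proof}
There are special test configurations from $(X,\Delta)$ to $(Z,\Delta_Z)$, by Lemma~\ref{lem:toric}, and from $(Z,\Delta_Z)$ to $(Y,\Delta_Y)$, by Theorem~\ref{thm:known}(iii). By (T1) we can choose $m$ such that $-m(K+\Delta)$ is Cartier and relatively very ample on both total spaces; then $m\Delta$ is an integral divisor on every fiber. By (T2), a $\mathbb C[t]$-basis of the sections embeds each family in $\mathbb P^n\times\mathbb A^1$, with the same $n$, so that every fiber is embedded by the complete linear system $|-m(K+\Delta)|$. A pair so embedded defines a point of $\mathrm{Hilb}(\mathbb P^n)\times\mathrm{Chow}(\mathbb P^n)$, given by the variety and the cycle $m\Delta$. Its orbit under $G=\mathrm{PGL}_{n+1}$ does not depend on the basis, and two pairs have the same orbit if and only if they are isomorphic. Call the orbits $O_X,O_Z,O_Y$. Each family gives a morphism from $\mathbb A^1$ to $\mathrm{Hilb}\times\mathrm{Chow}$ that sends $t\ne0$ into one orbit. Hence $O_Z\subset\overline{O_X}$ and $O_Y\subset\overline{O_Z}$.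

Suppose $(Y,\Delta_Y)\cong(X,\Delta)$. Then $O_X=O_Y\subset\overline{O_Z}$, so $\dim O_X\le\dim O_Z$. The boundary $\overline{O_X}\setminus O_X$ is a union of orbits of dimension less than $\dim O_X$, so $O_Z=O_X$ and $(X,\Delta)\cong(Z,\Delta_Z)$. This contradicts Lemmas~\ref{lem:toric} and~\ref{lem:notorus}.
\end{proof}

\section{Below the threshold}\label{sec:below}

Now the first degeneration does nothing, since $v_0$ is a weight valuation for $T$. The difficulty is the second step: $(X,\Delta,\xi_0)$ is semistable, but it could degenerate further. We translate the test configuration leading to $Y$ into a $T$-invariant valuation and compute its Futaki invariant, which must vanish by (F).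

\begin{lemma}\label{lem:tc}
Let $\mathcal X$ be a $T$-equivariant special test configuration of $(X,\Delta)$ with central fiber $Y$. Let $v$ be the restriction of $w=\operatorname{ord}_Y$ to $\mathbb C(X)\subset\mathbb C(X)(t)=\mathbb C(\mathcal X)$. Then $v=v_{q,a,\xi}$ with $a,\xi\in\mathbb Z$, and for all sufficiently divisible $m$
\begin{equation}\label{eq:rees}
H^0\big(\mathcal X,-m(K_{\mathcal X/\mathbb A^1}+\Delta_{\mathcal X})\big)=\bigoplus_{\lambda\in\mathbb Z}t^{-\lambda}\,\mathcal F_v^{\lambda+mA_{X,\Delta}(v)}R_m .
\end{equation}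
Consequently $R_m(Y)\cong\operatorname{gr}_vR_m$, and for the canonical linearization the class of $s\in R_{m,z}$ has $T$-weight $z$ and, up to a universal sign, $\mathbb G_m$-weight $mA_{X,\Delta}(v)-v(s)$.
\end{lemma}

\begin{proof}
The torus $T$ preserves the prime divisor $Y$, so $v$ is $T$-invariant and $v=v_{q,a,\xi}$ by Lemma~\ref{lem:classify}; since $v$ is $\mathbb Z$-valued, $a$ and $\xi$ are integers. The valuation $w$ is $\mathbb G_m$-invariant with $w(t)=1$, so the Vandermonde argument of Lemma~\ref{lem:classify} gives $w(\sum F_it^i)=\min_i(v(F_i)+i)$ for $F_i\in\mathbb C(X)$. Thus on $X'\times\mathbb A^1$ the valuation $w$ is monomial, with the weights of $v$ and weight $1$ along $\{t=0\}$. The form $\omega\wedge dt$ has divisor $-\partial X'\times\mathbb A^1$ there, so $A^{\omega\wedge dt}(w)=A^\omega(v)+1$, that is, $\operatorname{ord}_Y(\omega\wedge dt)=A^\omega(v)$.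

Take $K_{\mathcal X/\mathbb A^1}=\operatorname{div}(\omega\wedge dt)$. Over $t\ne0$ the sections of $-m(K_{\mathcal X/\mathbb A^1}+\Delta_{\mathcal X})$ are the finite sums $G=\sum t^{-\lambda}F_\lambda$, where $F_\lambda$ is the rational function of a section $s_\lambda\in R_m$. As $\mathcal X$ is normal and $Y$ is the only prime divisor over $0$ and is not contained in $\Delta_{\mathcal X}$, the section $G$ extends if and only if $w(G)\ge mA^\omega(v)$. This means $\lambda\le v(F_\lambda)-mA^\omega(v)$ for each $\lambda$, and the right side is the integer $v(s_\lambda)-mA_{X,\Delta}(v)$ by \eqref{eq:basic}. This proves \eqref{eq:rees}. The quotient by $t$ is $\operatorname{gr}_vR_m$, and it is $R_m(Y)$ by (T2). The relative form $(\omega\wedge dt)\otimes(dt)^{-1}$ is invariant under $T\times\mathbb G_m$, so the weights of a section are those of its rational function. The class of $s\in R_{m,z}$ lifts to $t^{-\lambda}F$ with $\lambda=v(s)-mA_{X,\Delta}(v)$, which has $T$-weight $z$ and $\mathbb G_m$-weight $-\lambda$ times the weight $\pm1$ of $t$.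
\end{proof}

\begin{proposition}\label{prop:below}
If $\mathbb E_g[\rho]<1-c$ and $\xi_g\ne0$, then the $g$-optimal degeneration of $(X,\Delta)$ is $(X,\Delta)$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:min}(I), $v_0=v_{\xi_g}=\mathrm{wt}_{-\xi_g}$, so $(\mathcal X_0,\Delta_{\mathcal X_0})=(X,\Delta)$ by Section~\ref{ss:gr}. Because $\xi_g\ne0$, the value group is $\Gamma=\mathbb Z\xi_g\cong\mathbb Z$, and an eigenfunction of $T$-weight $z$ has value $-\xi_gz$. Hence $\mathbb T=T$ and $\xi_0=-\xi_g$. By Theorem~\ref{thm:known}(iii), $(Y,\Delta_Y)$ is the central fiber of a $T$-equivariant special test configuration $\mathcal X$ of $(X,\Delta)$, and $(Y,\Delta_Y,\xi_0)$ is $h$-weighted K-semistable. Let $v=v_{q,a,\xi}$ be as in Lemma~\ref{lem:tc}, and let $(s_j)$ be as in Lemma~\ref{lem:DH}. The classes of the $s_j$ form an eigenbasis of $R_m(Y)$, and by \eqref{eq:theta} their moment coordinates are $\theta_j=\xi_gz_j/m$. Apply (F) to the $\mathbb G_m$-action on $Y$ induced by $\mathcal X$. With Lemmas~\ref{lem:tc} and~\ref{lem:DH}, and then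 \eqref{eq:xig} and \eqref{eq:da},
\begin{align*}
0&=\lim_{m\to\infty}\frac1{\dim R_m}\sum_jh\Big(\frac{\xi_gz_j}m\Big)\Big(A_{X,\Delta}(v)-\frac{v(s_j)}m\Big)\\
&=\frac1{|Q|}\int_Qh(\xi_gu)\big(\xi u+a(\beta_q-\tau)\big)\,du\,d\tau=a\,c_g\,\mathbb E_g[\beta_q].
\end{align*}
By the strict inequality, $\mathbb E_g[\beta_q]\ge\min\big(\frac c2,\,1-c-\mathbb E_g[\rho]\big)>0$ for every $q$. So $a=0$ and $v=v_\xi$ with $\xi\in\mathbb Z$. Then $v(s)-mA_{X,\Delta}(v)=-\xi z$ on $R_{m,z}$ by \eqref{eq:theta}, and \eqref{eq:rees} reads $\bigoplus_zt^{\xi z}R_{m,z}[t]$. Thus $\mathcal X$ is the product test configuration of a one-parameter subgroup of $T$, which preserves $\Delta$, and $(Y,\Delta_Y)\cong(X,\Delta)$.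
\end{proof}

Both hypotheses enter at one point each. If $\xi_g=0$, then $\mathbb T$ is trivial and Theorem~\ref{thm:known} does not provide a $T$-equivariant $\mathcal X$. If $\mathbb E_g[\rho]=1-c$, then $\mathbb E_g[\beta_1]=0$ and the computation does not exclude $q=1$, $a>0$.

\begin{corollary}\label{cor:criterion}
If $\mathbb E_{\bar g}[\rho]<1-c<\mathbb E_g[\rho]$ and $\xi_{\bar g}\neq0$, then the $\bar g$-optimal degeneration of $(X,\Delta)$ is $(X,\Delta)$, and the $g$-optimal degeneration is not isomorphic to $(X,\Delta)$.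
\end{corollary}

\begin{proof}
Since $\mathbb E_g[\rho]\ne\mathbb E_{\bar g}[\rho]$, the function $\rho$ is not affine (Remark~\ref{rem:independent}). Apply Proposition~\ref{prop:below} to $\bar g$ and Proposition~\ref{prop:above} to $g$.
\end{proof}

\section{The shifted square}\label{sec:square}

By Remark~\ref{rem:independent} the simplest candidate is a tent function whose peak is moved off the origin by a small amount. Take
$$\Pi=\Big[-\tfrac{1+\sigma}2,\tfrac{1-\sigma}2\Big],\qquad\rho(u)=\tfrac12-\big|u+\tfrac\sigma2\big|=\min\Big(\tfrac{1+\sigma}2+u,\ \tfrac{1-\sigma}2-u\Big),$$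
so that $Q$ is the square of Figure~\ref{fig:Q}. For $\sigma=0$ we have $\xi_g=0$ and $\mathbb E_g[\rho]=\frac13$ for all $g$; the dependence on $g$ appears at order $\sigma^2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4]
\fill[gray!15] (-0.6,0)--(-0.1,0.5)--(0.4,0)--(-0.1,-0.5)--cycle;
\draw[thick] (-0.6,0)--(-0.1,0.5)--(0.4,0)--(-0.1,-0.5)--cycle;
\draw[->] (-0.8,0)--(0.65,0) node[right]{$u$};
\draw[->] (0,-0.6)--(0,0.65) node[above]{$\tau$};
\draw[dashed] (-0.1,-0.5)--(-0.1,0.5);
\draw[very thick] (0.2,-0.2)--(0.2,0.2) node[above right]{$2\rho(u)$};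
\fill (0,0) circle (0.012) node[below right]{$0$};
\node[below left] at (-0.6,0) {$-\frac{1+\sigma}2$};
\node[below right] at (0.4,0) {$\frac{1-\sigma}2$};
\node[below left] at (-0.1,0) {$-\frac\sigma2$};
\end{tikzpicture}
\caption{The polygon $Q=\{|\tau|\le\rho(u)\}$ used for Theorem~\ref{thm:main}: a square whose vertical diagonal (dashed) lies at $u=-\sigma/2$, to the left of the origin. The lattice points of $mQ$ on the vertical segment over $u=z/m$ index a basis of the space of sections of $T$-weight $z$.}
\label{fig:Q}
\end{figure}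

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The function $\rho$ vanishes at both endpoints, so the edges of $Q$ have normals $(1,\pm1)$ with $b_F=\frac{1+\sigma}2$ and $(-1,\pm1)$ with $b_F=\frac{1-\sigma}2$. These rays generate a sublattice of index $2$ in $\mathbb Z^2$, in which they form the fan of $\mathbb P^1\times\mathbb P^1$; so $X=(\mathbb P^1\times\mathbb P^1)/\mu_2$. With $c=\frac23+\frac25r_*\sigma^2$,
$$a_F=1-\tfrac{1\pm\sigma}2-\tfrac13-\tfrac15r_*\sigma^2=a_\pm .$$
For small $\sigma$ we have $c\in(0,1)$ and $a_\pm>0$, which is \eqref{eq:eff}. By Lemma~\ref{lem:klt}, $(X,\Delta)$ is a log Fano pair.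

Substitute $u=\frac{s-\sigma}2$ with $s\in[-1,1]$, so $\rho=\frac12(1-|s|)$, and write $\xi=2\zeta$. Equation \eqref{eq:xig} becomes
$$\Psi(\zeta,\sigma):=\int_{-1}^1(s-\sigma)(1-|s|)\,h\big(\zeta(s-\sigma)\big)\,ds=0 .$$
Put $h_i=h^{(i)}(0)$. From $\int_{-1}^1|s|^k(1-|s|)\,ds=\frac2{(k+1)(k+2)}$ we get the values $1,\frac13,\frac16,\frac1{10}$ for $k=0,1,2,3$, and integrals of odd functions vanish. Thus $\Psi(0,0)=0$, $\partial_\zeta\Psi(0,0)=\frac{h_1}6>0$ and $\partial_\sigma\Psi(0,0)=-h_0$. The solution is unique for each $\sigma$, so the implicit function theorem gives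
$$\zeta=\frac{6h_0}{h_1}\sigma+O(\sigma^2).$$
In particular $\xi_g\ne0$ for small $\sigma>0$. Uniformly in $s$,
$$h\big(\zeta(s-\sigma)\big)=h_0-h_1\zeta\sigma+h_1\zeta s+\tfrac12h_2\zeta^2s^2+O(\sigma^3).$$
The term $h_1\zeta s$ is odd, so
\begin{align*}
N_0:=\int_{-1}^1(1-|s|)\,h\,ds&=h_0-h_1\zeta\sigma+\tfrac12h_2\zeta^2\cdot\tfrac16+O(\sigma^3),\\
N_1:=\int_{-1}^1|s|(1-|s|)\,h\,ds&=\tfrac13(h_0-h_1\zeta\sigma)+\tfrac12h_2\zeta^2\cdot\tfrac1{10}+O(\sigma^3).
\end{align*}
Hence $N_1-\frac13N_0=\frac12h_2\zeta^2(\frac1{10}-\frac1{18})+O(\sigma^3)=\frac1{45}h_2\zeta^2+O(\sigma^3)$. Dividing by $N_0=h_0+O(\sigma^2)$ and inserting $\zeta^2=36h_0^2\sigma^2/h_1^2+O(\sigma^3)$,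
$$\mathbb E_g[|s|]=\tfrac13+\tfrac45r_g\sigma^2+O(\sigma^3),\qquad\mathbb E_g[\rho]=\tfrac12\big(1-\mathbb E_g[|s|]\big)=\tfrac13-\tfrac25r_g\sigma^2+O(\sigma^3).$$
The computation used only admissibility, so it holds for $\bar g$ with $r_{\bar g}$. Since $1-c=\frac13-\frac25r_*\sigma^2$,
$$\mathbb E_g[\rho]-(1-c)=\tfrac25(r_*-r_g)\sigma^2+O(\sigma^3),\qquad(1-c)-\mathbb E_{\bar g}[\rho]=\tfrac25(r_{\bar g}-r_*)\sigma^2+O(\sigma^3).$$
Both are positive for small $\sigma>0$, and $\xi_{\bar g}\ne0$. Corollary~\ref{cor:criterion} completes the proof.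
\end{proof}

\begin{remark}
In this example the polygon $P$ of Lemma~\ref{lem:toric} is a triangle. So minimizing $\mathbf H^g$ degenerates $X$, of Picard number $2$, to a toric surface of Picard number $1$, while minimizing $\mathbf H^{\bar g}$ leaves $X$ unchanged.
\end{remark}

\section{Which functions give the same degenerations}\label{sec:complement}

\begin{proof}[Proof of Theorem~\ref{thm:complement}(a)]
We have $A_{X,\Delta}(\lambda v)=\lambda A_{X,\Delta}(v)$, and $\mathrm{DH}_{\lambda v}$ is the push-forward of the probability measure $\mathrm{DH}_v$ under $t\mapsto\lambda t$. So $\exp\mathbf H^{\bar g}(v)=\kappa\exp\mathbf H^g(\lambda v)+c_0$, and $\bar v_0=\lambda^{-1}v_0$. Rescaling a valuation changes neither $\operatorname{gr}_vR$, nor initial ideals, nor the torus, so the pairs $(\mathcal X_0,\Delta_{\mathcal X_0})$ agree and $\bar\xi_0=\lambda^{-1}\xi_0$. By \eqref{eq:theta}, $\theta_{\xi_0}=\lambda\theta_{\bar\xi_0}$, hence $\bar g'(\theta_{\bar\xi_0})=\kappa\lambda\,g'(\lambda\theta_{\bar\xi_0})=\kappa\lambda\,g'(\theta_{\xi_0})$. The weights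 in \eqref{eq:fut} differ by a positive constant, so the two notions of weighted K-semistability and K-polystability coincide, and uniqueness in Theorem~\ref{thm:known}(iii) gives $(Y,\Delta_Y)\cong(\bar Y,\Delta_{\bar Y})$.
\end{proof}

For (b) we read Corollary~\ref{cor:criterion} backwards: if the degenerations always agree, then $\mathbb E_g[\rho]=\mathbb E_{\bar g}[\rho]$ whenever $\xi_g,\xi_{\bar g}\ne0$. The data of Section~\ref{sec:family} are constrained by integrality of slopes and by \eqref{eq:eff}, so we first rescale to reach a dense set of concave functions. Then we perturb $\rho$ while keeping $\xi_g$ and $\xi_{\bar g}$ fixed.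

Let $I=[-1,1]$; integrals below are over $I$. For a concave continuous $p>0$ on $I$, the function $\xi\mapsto\int tp(t)h(\xi t)\,dt$ is strictly increasing, with derivative $\int t^2p\,h'(\xi t)\,dt>0$, and has a unique zero $\xi_h(p)$ by the argument before \eqref{eq:xig}. Put
$$e_h(p)=\frac{\int p^2\,h(\xi_h(p)t)\,dt}{\int p\,h(\xi_h(p)t)\,dt}>0.$$
Both quantities are continuous in $p$ for the uniform norm. Indeed, $\int tp\,h(\xi t)\,dt$ has opposite signs at $\xi=\xi_h(p)\pm\eta$, and these signs persist for nearby $p$; so $\xi_h$ is continuous, and then so is $e_h$.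

\begin{lemma}\label{lem:PL}
Let $p>0$ be concave and piecewise linear on $I$, with rational nodes (including $\pm1$), rational values at the nodes, and $\int tp\,dt\ne0$. If $e_h(p)\ne e_{\bar h}(p)$, there is a two-dimensional log Fano pair whose $g$- and $\bar g$-optimal degenerations are non-isomorphic pairs.
\end{lemma}

\begin{proof}
Exchanging $g$ and $\bar g$ if necessary, choose $\vartheta\in\mathbb Q$ with $e_{\bar h}(p)<\vartheta<e_h(p)$. Write $p=\min_j(b_j+s_jt)$ without redundant terms, with $b_j,s_j\in\mathbb Q$, and choose $m_0\in\mathbb Z_{>0}$ with all $m_0s_j\in\mathbb Z$. For an integer $K>0$ put $\varepsilon=m_0/K$, $c=1-\varepsilon\vartheta$ and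
$$\Pi=\big[-\tfrac1K,\tfrac1K\big],\qquad\rho(u)=\varepsilon p(Ku)=\min_j(\varepsilon b_j+m_0s_ju).$$
For large $K$ we have $c\in(0,1)$, and \eqref{eq:eff} holds because $\frac1K\le1$ and $\varepsilon b_j+\frac c2\le1$. So Section~\ref{sec:family} gives a log Fano pair. The substitution $t=Ku$ turns \eqref{eq:xig} into the equation for $\xi_h(p)$ with $\xi_g=K\xi_h(p)$, and gives $\mathbb E_g[\rho]=\varepsilon e_h(p)$; the same holds with bars. Thus $\mathbb E_{\bar g}[\rho]<\varepsilon\vartheta=1-c<\mathbb E_g[\rho]$. Finally $\xi_{\bar h}(p)\ne0$, since $\bar h(0)\int tp\,dt\ne0$. Apply Corollary~\ref{cor:criterion}.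
\end{proof}

\begin{lemma}\label{lem:prop}
Suppose the $g$- and $\bar g$-optimal degenerations agree for all two-dimensional log Fano pairs. Let $\mathcal P$ be the set of $p\in C^2(I)$ with $p>0$, $p''<0$ and $\int tp\,dt\ne0$. For $p_0\in\mathcal P$, $\xi=\xi_h(p_0)$ and $\bar\xi=\xi_{\bar h}(p_0)$, the functions $h(\xi t)$ and $\bar h(\bar\xi t)$ are proportional on $I$.
\end{lemma}

\begin{proof}
First, $e_h=e_{\bar h}$ on $\mathcal P$. Interpolate $p\in\mathcal P$ linearly at $n+1$ equally spaced nodes. The slopes are strictly decreasing by the mean value theorem, and they remain so, and the values remain positive, when the values are moved slightly to rational numbers. As $n\to\infty$ we obtain functions converging uniformly to $p$ which, for large $n$, satisfy the assumptions of Lemma~\ref{lem:PL}. By that lemma $e_h=e_{\bar h}$ on them, and continuity gives $e_h(p)=e_{\bar h}(p)$.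

Let $W=h(\xi t)/\int p_0h(\xi t)\,dt$ and $\bar W=\bar h(\bar\xi t)/\int p_0\bar h(\bar\xi t)\,dt$, and
$$\mathcal V=\Big\{\psi\in C^2(I):\int\psi W=\int\psi\bar W=\int t\psi W=\int t\psi\bar W=0\Big\}.$$
For $\psi\in\mathcal V$ and small $|s|$, the function $p_s=p_0+s\psi$ lies in $\mathcal P$, since $I$ is compact. The last two conditions give $\int tp_sW=\int tp_s\bar W=0$, so $\xi_h(p_s)=\xi$ and $\xi_{\bar h}(p_s)=\bar\xi$. The first two give $\int p_sW=\int p_s\bar W=1$. Therefore $\int p_s^2(W-\bar W)=e_h(p_s)-e_{\bar h}(p_s)=0$ for all small $s$. The left side is a polynomial in $s$, and its $s^2$-coefficient gives $\int\psi^2(W-\bar W)=0$ for all $\psi\in\mathcal V$.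

If $W\not\equiv\bar W$, the continuous function $W-\bar W$ is nonzero of constant sign on an open interval $J\subset I$. The space $C^2_c(J)$ is infinite-dimensional and $\mathcal V$ has codimension at most $4$, so there is $0\neq\psi\in\mathcal V\cap C_c^2(J)$. Then $\int\psi^2(W-\bar W)\neq0$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}(b)]
Take $p_0=4+t-t^2$. It is at least $2$ on $I$, $p_0''=-2$, and $\int tp_0\,dt=\frac23$, so $p_0\in\mathcal P$. The increasing functions $\xi'\mapsto\int tp_0h(\xi't)\,dt$ and $\xi'\mapsto\int tp_0\bar h(\xi't)\,dt$ are positive at $\xi'=0$, so their zeros $\xi,\bar\xi$ are both negative. By Lemma~\ref{lem:prop}, $h(\xi t)=\kappa\bar h(\bar\xi t)$ on $I$ with $\kappa>0$. Setting $x=\xi t$ and $\lambda=\bar\xi/\xi>0$ gives $h(x)=\kappa\bar h(\lambda x)$ for $|x|\le|\xi|$.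
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:analytic}]
One direction is Theorem~\ref{thm:complement}(a). Conversely, if the degenerations always agree, the identity in (b) holds on all of $\mathbb R$ by analyticity. Integrating, $g(x)=\frac\kappa\lambda\bar g(\lambda x)+\mathrm{const}$, that is, $\bar g(x)=\frac\lambda\kappa\,g(x/\lambda)+\mathrm{const}$, which has the required form.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Wang}
Linsheng Wang, \emph{Generalized optimal degenerations of Fano varieties}, arXiv:2409.15718 (2024).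

\end{thebibliography}
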